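\title{The first Betti number of non-compact manifolds with nonnegative Ricci curvature and positive scalar curvature}

\begin{abstract}
We prove that a complete non-compact Riemannian manifold of dimension $n\ge 3$ with nonnegative Ricci curvature and uniformly positive scalar curvature has first Betti number at most $n-3$, and that this bound is sharp. The same bound holds, also for the Hirsch length of finitely generated nilpotent subgroups of the fundamental group, as soon as $\liminf_{x\to\infty}d(o,x)^2\,\mathrm{Sc}(x)$ exceeds a constant $C(n)$; the quadratic rate cannot be improved. The proof has two parts. If the bound fails, a covering space contains large balls that are close to $\mathbb R^d$ with $d\ge n-1$ after rescaling. An integral identity for divergence-free vector fields then shows that such balls contain points of small rescaled scalar curvature.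
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds in this paper are connected and smooth, and $b_1(M)=\dim_{\mathbb Q}H_1(M;\mathbb Q)$ is the first Betti number, which a priori may be infinite. Let $(M^n,g)$ be complete and non-compact with $\mathrm{Ric}\ge0$. It is known that $b_1(M)\le n-1$, and $T^{n-1}\times\mathbb R$ shows that this is sharp. The bound has a simple heuristic explanation. The covering $N\to M$ with deck group $H_1(M;\mathbb Z)$ unrolls the homology classes of loops. If $b_1(M)\ge k$, the deck group contains $\mathbb Z^k$, so $N$, seen from far away, extends in $k$ independent directions. Since $M$ is non-compact, there is one more direction, along which one leaves every bounded neighborhood of an orbit. All of these must fit into $n$ dimensions, so $k+1\le n$.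

Now suppose in addition that the scalar curvature is uniformly positive, $\mathrm{Sc}\ge\kappa>0$. A product $\mathbb R^m\times F$ has the scalar curvature of $F$, which vanishes if $\dim F\le1$. So one expects room for at most $n-2$ large directions, as in $\mathbb R^{n-2}\times S^2$, and the count becomes $k+1\le n-2$. This is the bound asked for in the paper \cite{WXZZ} of Wang, Xie, Zhu and Zhu, inspired by Gromov's macroscopic dimension conjecture:

\begin{quote}
\emph{Let $n\ge4$ and let $(M^n,g)$ be complete and non-compact with $\mathrm{Ric}\ge0$ and $\mathrm{Sc}\ge\kappa$ for some constant $\kappa>0$. Is $b_1(M)\le n-3$?}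
\end{quote}

The answer is yes, also for $n=3$.

\begin{theorem}\label{thm:uniform}
Let $n\ge3$ and let $(M^n,g)$ be complete and non-compact with $\mathrm{Ric}\ge0$ and $\mathrm{Sc}\ge\kappa>0$. Then $b_1(M)\le n-3$. All values $0,\dots,n-3$ occur.
\end{theorem}

The last sentence is seen at once. For $0\le j\le n-3$ the product $T^j\times S^{n-1-j}\times\mathbb R$ of a flat torus, a round sphere of dimension at least $2$ and a line is complete and non-compact, has $\mathrm{Ric}\ge0$ and constant positive scalar curvature, and has $b_1=j$.

The proof uses scalar curvature only far from a base point, and only in a scale-invariant form. It also applies to nilpotent subgroups of $\pi_1(M)$. Recall that a finitely generated nilpotent group has a finite subnormal series with cyclic factors, and that the number of infinite cyclic factors does not depend on the series. This number is the \emph{Hirsch length}; for a finitely generated abelian group it is the rank.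

\begin{theorem}\label{thm:quadratic}
For every $n\ge3$ there is a constant $C(n)<\infty$ such that the following holds. Let $(M^n,g)$ be complete and non-compact with $\mathrm{Ric}\ge0$ and, for some (hence any) $o\in M$,
\[
\liminf_{x\to\infty}d(o,x)^2\,\mathrm{Sc}(x)>C(n),
\]
where the value $+\infty$ is allowed. Then
\begin{itemize}
\item[(a)] $b_1(M)\le n-3$;
\item[(b)] every finitely generated nilpotent subgroup of $\pi_1(M)$ has Hirsch length at most $n-3$.
\end{itemize}
The quadratic rate is sharp: any admissible $C(n)$ satisfies $C(n)\ge\frac12$.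
\end{theorem}

The lower limit does not depend on $o$ because $d(o',x)/d(o,x)\to1$ as $x\to\infty$. No positivity of $\mathrm{Sc}$ on compact sets is assumed. If $\mathrm{Sc}\ge\kappa>0$, the lower limit is $+\infty$, so Theorem~\ref{thm:quadratic}(a) contains the bound of Theorem~\ref{thm:uniform}. We still prove that bound directly, since this involves a single manifold instead of a sequence.

No hypothesis of Theorem~\ref{thm:uniform} can be dropped. The compact manifold $T^{n-2}\times S^2$ has $b_1=n-2$. For $n\ge4$, the product of a complete non-compact hyperbolic surface $\Sigma$ with a round sphere $S^{n-2}$ of small radius $r$ has $\mathrm{Sc}=-2+(n-2)(n-3)r^{-2}>0$ and $b_1=b_1(\Sigma)$, which can be arbitrarily large; so $\mathrm{Ric}\ge0$ is needed. Example~\ref{ex:paraboloid} shows that pointwise positivity $\mathrm{Sc}>0$ is not enough.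

The proof makes the two halves of the heuristic precise.
\begin{itemize}
\item \emph{Counting directions} (Proposition~\ref{prop:blowdown}). If there are $k$ independent deck transformations, the covering contains balls $B_{r_l}(p_l)$, far from the base point, around which the rescaled metrics $r_l^{-1}d$ converge to $\mathbb R^d$ with $d\ge k+1$.
\item \emph{Scalar curvature} (Proposition~\ref{prop:scalar}). A unit ball that is close, on a large scale, to $\mathbb R^{n-1}\times Z$ contains a point of small scalar curvature.
\end{itemize}
For $k=n-2$ the two statements give $r_l^2\inf_{B_{r_l}(p_l)}\mathrm{Sc}\to0$, which contradicts the hypothesis on $\mathrm{Sc}$. Section~\ref{sec:three} shows the first part in dimension three, Section~\ref{sec:tools} recalls the tools, Sections~\ref{sec:nilpotent}--\ref{sec:scalar} prove the two propositions, and Section~\ref{sec:proofs} proves the theorems.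

\section{The count of directions in dimension three}\label{sec:three}

For $n=3$ Theorem~\ref{thm:uniform} says that $b_1(M)=0$. Suppose instead that $H_1(M;\mathbb Z)$ contains an element $\gamma$ of infinite order, acting on the covering $N$. We want to find $\mathbb R^d$ with $d\ge2$ as a limit of rescalings of $N$. Two examples show the two difficulties.

\begin{example}[The base point is the wrong place to look]\label{ex:paraboloid}
Let $P=\{z=x^2+y^2\}\subset\mathbb R^3$ and $\rho^2=x^2+y^2$. The Gauss curvature of the graph of $F$ is $\det\nabla^2F/(1+|\nabla F|^2)^2$, so $K=4/(1+4\rho^2)^2>0$. The intrinsic distance from the vertex is $s=\int_0^\rho\sqrt{1+4t^2}\,dt$, so $s\ge\rho^2$ and $s/\rho^2\to1$ as $\rho\to\infty$. Hence $s^2K\to\frac14$. For a flat torus $T^{n-2}$, the product $M=T^{n-2}\times P$ is complete and non-compact with $\mathrm{Ric}\ge0$ and $\mathrm{Sc}=2K>0$, and since $d(o,x)^2-s^2$ is bounded,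
\begin{equation}\label{eq:half}
d(o,x)^2\,\mathrm{Sc}(x)\to\tfrac12,\qquad b_1(M)=n-2 .
\end{equation}

Take $n=3$, so that $N=\mathbb R\times P$. The level sets of $s$ are circles of length $2\pi\rho\le2\pi\sqrt s$, which is negligible compared with $s$. Hence $(P,R^{-1}d)$, pointed at the vertex, converges to the half-line $[0,\infty)$ as $R\to\infty$, and $(N,R^{-1}d,\tilde o)$ converges to the half-plane $Y=\mathbb R\times[0,\infty)$ pointed at a boundary point $y$. No rescaling of $(Y,y)$ is Euclidean. But $Y$ looks like $\mathbb R^2$ at small scales around an interior point $q=(0,1)$. In $N$ this means that we look at a point at distance $R$ from $\tilde o$, at the intermediate scale $r=R/l$: for fixed $l$ and $R\to\infty$ the limit is $\mathbb R\times[-l,\infty)$, and for $l\to\infty$ this tends to $\mathbb R^2$. At that point $r^2\,\mathrm{Sc}\approx\frac{1}{2l^2}\to0$, as Proposition~\ref{prop:scalar} requires.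
\end{example}

In general, points like $q$ are supplied by the theorem of Cheeger and Colding on regular points. Moving to $q$ has a price: the deck transformations may move points near $q$ much more than they move $\tilde o$.

\begin{example}[The generators may disappear at the new base point]\label{ex:screw}
Let $N=\mathbb R\times\mathbb C$, $\gamma(t,z)=(t+1,e^{i\alpha}z)$ with $e^{i\alpha}\ne1$, and $M=N/\langle\gamma\rangle$, a flat non-compact manifold with $b_1=1$. In coordinates rescaled by $R^{-1}$, the map $\gamma$ is $(t,z)\mapsto(t+R^{-1},e^{i\alpha}z)$, and it converges to the rotation $g(t,z)=(t,e^{i\alpha}z)$, which fixes the origin but moves $q=(0,1)$. At $q_R=(0,R)\in N$ and scale $r=R/l$,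
\[
r^{-2}d(\gamma^mq_R,q_R)^2=l^2\big(m^2R^{-2}+|e^{im\alpha}-1|^2\big).
\]
For $m=1$ this tends to infinity with $l$, so $\gamma$ has no limit. The remedy is to replace $\gamma$ by a power, with the choices made in the right order: given $l$, first choose $m_l\ge1$ with $|e^{im_l\alpha}-1|\le\frac1{2l}$, and then $R\ge2lm_l$. Then $\gamma^{m_l}$ moves $q_R$ by less than $r$, and it still has infinite order.
\end{example}

Suppose both steps have been carried out, so that spaces $(X_l,p_l)$, rescalings of $N$, converge to $(\mathbb R^d,0)$ and $\sigma_l=\gamma^{m_l}$ moves $p_l$ by at most $1$. The orbit $p_l,\sigma_lp_l,\sigma_l^2p_l,\dots$ leaves every bounded set with steps of length at most $1$, so for each $t\in\mathbb N$ some power of $\sigma_l$ moves $p_l$ by a distance in $[t,t+1]$. Since $M$ is non-compact, there is also a point at distance $t$ from $p_l$ and at distance at least $t$ from the whole orbit. In the limit we obtain an abelian group $G$ of isometries of $\mathbb R^d$ such that the orbit $G0$ is unbounded and $\mathbb R^d$ is not contained in a bounded neighborhood of $G0$.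 The first property excludes $d=0$. Suppose $d=1$. If $G$ contained a reflection, the abelian group $G$ would fix its unique fixed point, and orbits would be bounded. So $G$ consists of translations and contains a nontrivial one, by $v$ say. Then every point of $\mathbb R$ is within $|v|$ of $G0$, a contradiction. Hence $d\ge2$. Section~\ref{sec:nilpotent} generalizes this last argument to $k$ generators.

\section{Limits of manifolds with nonnegative Ricci curvature}\label{sec:tools}

\subsection*{Pointed Gromov--Hausdorff convergence}
A metric space is \emph{proper} if its closed balls are compact. Pointed proper spaces $(X_l,p_l)$ converge to $(X,p)$ in the pointed Gromov--Hausdorff (pGH) sense if there are metrics $d_l$ on $X_l\sqcup X$, extending the given ones, and numbers $\epsilon_l\to0$ such that $d_l(p_l,p)<\epsilon_l$, the ball $B_{1/\epsilon_l}(p_l)$ lies in the $\epsilon_l$-neighborhood of $X$, and $B_{1/\epsilon_l}(p)$ lies in the $\epsilon_l$-neighborhood of $X_l$. This convergence is induced by a metric $d_{pGH}$ on isometry classes, so diagonal arguments are available. For length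 spaces it implies $d_{GH}(B_r(p_l),B_r(p))\to0$ for every $r>0$. For a convergent sequence we always fix such metrics $d_l$ and write $x_l\to x$ if $d_l(x_l,x)\to0$. Every $x\in X$ is a limit of points $x_l\in X_l$; if $d(x_l,p_l)$ is bounded, a subsequence converges; and $x_l\to x$, $x_l'\to x'$ imply $d(x_l,x_l')\to d(x,x')$.

Isometries $g_l$ of $X_l$ \emph{converge} to an isometry $g$ of $X$ if $x_l\to x$ implies $g_lx_l\to gx$. We use three properties.
\begin{itemize}
\item \emph{Products.} If $g_l\to g$ and $h_l\to h$, then $h_lg_l\to hg$, directly from the definition.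
\item \emph{Inverses.} If $g_l\to g$ and $x_l\to x$, choose $y_l\to g^{-1}x$. Then $g_ly_l\to x$, so $d(y_l,g_l^{-1}x_l)=d(g_ly_l,x_l)\to0$, and $g_l^{-1}x_l\to g^{-1}x$.
\item \emph{Compactness.} If $d(g_lp_l,p_l)$ is bounded, a subsequence of $(g_l)$ converges. Indeed, take a countable dense set $\{x^\beta\}\subset X$ and $x^\beta_l\to x^\beta$. Along a diagonal subsequence all $g_lx_l^\beta$ and $g_l^{-1}x_l^\beta$ converge. The limits define two distance-preserving maps on the dense set, which extend to $X$ and are inverse to each other.
\end{itemize}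
The same diagonal argument shows that $1$-Lipschitz functions $f_l:X_l\to\mathbb R$ with $f_l(p_l)=0$ subconverge to a $1$-Lipschitz function $f$ on $X$, in the sense that $x_l\to x$ implies $f_l(x_l)\to f(x)$.

\subsection*{Ricci limits}
Let $X^n$ be complete with $\mathrm{Ric}\ge0$; this condition is invariant under rescaling and passes to Riemannian coverings. The Bishop--Gromov inequality says that $r\mapsto r^{-n}\operatorname{vol}B_r(x)$ is nonincreasing. We use three published facts.

\begin{itemize}
\item[(F1)] \emph{Gromov's precompactness theorem.} Every sequence of pointed complete $n$-manifolds with $\mathrm{Ric}\ge0$ has a subsequence that converges in the pGH sense to a proper length space.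
\end{itemize}
Let $(Y,y)$ be such a limit of $(X_i,p_i)$. A \emph{tangent cone} at $q\in Y$ is a pGH limit of $(Y,\lambda_ad_Y,q)$ for some $\lambda_a\to\infty$. The point $q$ is \emph{$d$-regular} if every tangent cone at $q$ is $\mathbb R^d$, and \emph{regular} if it is $d$-regular for some integer $d$. The spaces $(Y,\lambda d_Y,q)$ are themselves limits of manifolds as in (F1), so they form a precompact family. Hence $(Y,\lambda d_Y,q)\to(\mathbb R^d,0)$ as $\lambda\to\infty$ if $q$ is $d$-regular. Along a subsequence, the measures $\operatorname{vol}/\operatorname{vol}B_1(p_i)$ converge to a \emph{renormalized limit measure} $\nu$ on $Y$, with $\nu(B_r(x))=\lim\operatorname{vol}B_r(x_i)/\operatorname{vol}B_1(p_i)$ for $x_i\to x$.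
\begin{itemize}
\item[(F2)] \emph{Cheeger--Colding \cite[Theorem 2.1]{CC97}.} $\nu$-almost every point of $Y$ is regular.
\end{itemize}
With $s=d(x,y)+2$ we have $B_1(p_i)\subset B_s(x_i)$ for large $i$, so Bishop--Gromov gives $\nu(B_r(x))\ge(r/s)^n$ for $r\le s$. Thus $\nu$ is positive on nonempty open sets, and \emph{regular points are dense in $Y$}. This is the only consequence of (F2) that we use.
\begin{itemize}
\item[(F3)] \emph{Cheeger--Colding \cite{CC96}, in the form of Cheeger--Naber \cite[Lemma 1.21(2)]{CN15}.} For all $n,\epsilon,R$ there is $\delta>0$ with the following property. If $X^n$ is complete with $\mathrm{Ric}\ge0$ and $d_{GH}(B_{\delta^{-1}}(p),B_{\delta^{-1}}(0))<\delta$, where $0$ denotes a point of a metric product $\mathbb R^m\times Z$, then there is a harmonic map $u=(u_1,\dots,u_m):B_R(p)\to\mathbb R^m$ with $|\nabla u_a|\le1+\epsilon$ and, for $B_R=B_R(p)$,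
\[
\frac1{\operatorname{vol}B_R}\int_{B_R}|\langle\nabla u_a,\nabla u_b\rangle-\delta_{ab}|^2<\epsilon^2,\qquad
\frac{R^2}{\operatorname{vol}B_R}\int_{B_R}|\nabla^2u_a|^2<\epsilon^2 .
\]
\end{itemize}
In words, the Euclidean coordinates of $\mathbb R^m\times Z$ are approximated by harmonic functions whose gradients are almost orthonormal and almost parallel on average.

\subsection*{Coverings}
Let $\pi:N\to M$ be a Riemannian covering of a complete manifold. Deck transformations act freely by isometries, fibers are closed and discrete, and closed balls in $N$ are compact. So the action is \emph{properly discontinuous}: for $p\in N$ and $r>0$ only finitely many deck transformations $g$ satisfy $d(gp,p)\le r$. The next lemma is where non-compactness enters the count of directions.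

\begin{lemma}\label{lem:far}
Let $M$ be complete and non-compact, $p\in N$ and $s>0$. There is $x\in N$ with $d(x,p)=s=d_M(\pi x,\pi p)$, and $d(x,gp)\ge s$ for every deck transformation $g$.
\end{lemma}

\begin{proof}
By the Hopf--Rinow theorem $M$ is unbounded, so there is a minimal geodesic of length $s$ starting at $\pi p$. Let $x$ be the endpoint of its lift starting at $p$. Then $d(x,p)\le s$, and $d(x,gp)\ge d_M(\pi x,\pi p)=s$ for every $g$, including $g=1$, since $\pi$ does not increase distances.
\end{proof}

\section{Nilpotent groups of Euclidean isometries}\label{sec:nilpotent}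

A group $H$ is nilpotent of class at most $c$ if all iterated commutators $[[\dots[h_1,h_2],\dots],h_{c+1}]$ are trivial; equivalently, $H$ is trivial ($c=0$) or its quotient by the center is nilpotent of class at most $c-1$. To count directions we want to replace isometries by translation vectors. A screw motion is not a translation of $\mathbb R^3$, but it translates its axis. The same holds for nilpotent groups.

\begin{lemma}\label{lem:translation}
Let $H\subset\mathrm{Isom}(\mathbb R^d)$ be nilpotent. There is an $H$-invariant affine subspace $E=e+V$ on which $H$ acts by translations.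
\end{lemma}

\begin{proof}
We first prove a claim. \emph{Let a nilpotent group $H$ act isometrically on a Euclidean space $U\ne0$ by $h(x)=A_hx+b_h$. Suppose that the linear maps $A_h$ have no common invariant subspace other than $0$ and $U$, and no common nonzero fixed vector. Then $H$ fixes a point of $U$.} We use induction on the class. The trivial group fixes all vectors, so it does not satisfy the hypotheses. Let $Z$ be the center of $H$.

Suppose some $z\in Z$ has $A_z\ne I$. Since $A_z$ commutes with all $A_h$, the proper subspace $\ker(A_z-I)$ is invariant, hence $0$. So $A_z-I$ is invertible and $z$ has a unique fixed point $w$. For $h\in H$ we have $z(hw)=h(zw)=hw$, so $hw=w$.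

Otherwise every $z\in Z$ acts as the translation by $b_z$. Then $hzh^{-1}$ acts as the translation by $A_hb_z$, and $hzh^{-1}=z$ gives $A_hb_z=b_z$ for all $h$, so $b_z=0$. Thus $Z$ acts trivially, the action factors through $H/Z$, which has smaller class and the same linear parts, and the induction hypothesis applies. This proves the claim.

Now write $h(x)=A_hx+b_h$ on $\mathbb R^d$. Let $V$ be the space of vectors fixed by all $A_h$. Orthogonal complements of invariant subspaces are invariant, so $V^\perp=\bigoplus_sW_s$ with pairwise orthogonal irreducible invariant subspaces $W_s\neq0$, none of which contains a nonzero fixed vector. The group $H$ acts on $W_s$ by $w\mapsto A_hw+\mathrm{pr}_{W_s}b_h$ and on $V$ by $v\mapsto v+\mathrm{pr}_Vb_h$, and the action on $\mathbb R^d$ is the product of these actions. By the claim there are fixed points $w_s\in W_s$. With $e=\sum_sw_s$ we get $h(e+v)=e+v+\mathrm{pr}_Vb_h$ for all $v\in V$.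
\end{proof}

The lemma fails for the solvable group generated by $x\mapsto-x$ and $x\mapsto x+1$ on $\mathbb R$, whose only invariant affine subspace is $\mathbb R$. Nilpotency is used in the proof of Proposition~\ref{prop:blowdown} only through this lemma and the following consequence. We say that $A\subset\mathbb R^d$ is \emph{near} $B\subset\mathbb R^d$ if $\sup_{a\in A}d(a,B)<\infty$.

\begin{lemma}\label{lem:count}
Let $\{1\}=G_0\subset G_1\subset\dots\subset G_k$ be subgroups of $\mathrm{Isom}(\mathbb R^d)$ with $G_k$ nilpotent. Suppose that $G_j0$ is not near $G_{j-1}0$ for $1\le j\le k$, and that $\mathbb R^d$ is not near $G_k0$. Then $d\ge k+1$.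
\end{lemma}

\begin{proof}
Let $E=e+V$ be given by Lemma~\ref{lem:translation} for $G_k$, let $\tau:G_k\to V$ be the homomorphism with $gx=x+\tau(g)$ on $E$, and put $L_j=\tau(G_j)$. For $g,h\in G_k$,
\[
|\tau(h)-\tau(g)|=|he-ge|\ge|h0-g0|-2|e| ,
\]
so $L_j$ is not near $L_{j-1}$. On the other hand, the span of a subgroup $L\subset V$ is near $L$: if $v_1,\dots,v_m\in L$ is a basis of $\operatorname{span}L$, then $\sum a_iv_i$ is within $\sum|v_i|$ of $\sum\lfloor a_i\rfloor v_i\in L$. Therefore $L_j\not\subset\operatorname{span}L_{j-1}$, the dimension of $\operatorname{span}L_j$ increases strictly with $j$, and $d\ge\dim V\ge\dim\operatorname{span}L_k\ge k$. If $d=k$, then $\mathbb R^d=V=E=\operatorname{span}L_k$, the group $G_k$ acts on $\mathbb R^d$ by translations, and $\mathbb R^d$ is near $L_k=G_k0$, contrary to the hypothesis.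
\end{proof}

\section{Euclidean blow-downs of coverings}\label{sec:blowdown}

We need a notion of independence that makes sense in nonabelian groups and, in view of Example~\ref{ex:screw}, survives the passage to powers. Call elements $\gamma_1,\dots,\gamma_k$ of a group \emph{independent} (in this order) if
\begin{equation}\label{eq:indep}
\gamma_j^a\notin\langle\gamma_1,\dots,\gamma_{j-1}\rangle\qquad\text{for all }1\le j\le k\text{ and }a\ge1 .
\end{equation}

\begin{lemma}\label{lem:indep}
Let $k\ge1$. Suppose that $b_1(M)\ge k$, or that $\pi_1(M)$ contains a finitely generated nilpotent subgroup of Hirsch length at least $k$. Then there are a connected covering $N\to M$ and independent deck transformations $\gamma_1,\dots,\gamma_k$ that generate a nilpotent group of class at most $k$.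
\end{lemma}

\begin{proof}
Let $b_1(M)\ge k$. The covering corresponding to $[\pi_1(M),\pi_1(M)]$ has deck group $H_1(M;\mathbb Z)$, and $H_1(M;\mathbb Q)=H_1(M;\mathbb Z)\otimes\mathbb Q$. Choose $\gamma_1,\dots,\gamma_k\in H_1(M;\mathbb Z)$ with linearly independent images in $H_1(M;\mathbb Q)$. A failure of \eqref{eq:indep} would be a nontrivial linear relation, and the group is abelian.

In the second case let $N$ be the universal covering. We use two standard facts. A finitely generated nilpotent group has a torsion-free subgroup $\Gamma$ of finite index, which is finitely generated and has the same Hirsch length $h$. The factors $Z_s/Z_{s-1}$ of the upper central series of a finitely generated torsion-free nilpotent group $\Gamma$ are finitely generated and torsion-free, hence free abelian of finite rank. Refining each factor along a basis gives a series $\{1\}=\Gamma_0<\Gamma_1<\dots<\Gamma_h=\Gamma$ with infinite cyclic factors, and $[\Gamma,\Gamma_j]\subset\Gamma_{j-1}$ because $[\Gamma,Z_s]\subset Z_{s-1}$. For $j\le k$ let $\gamma_j$ generate $\Gamma_j$ modulo $\Gamma_{j-1}$. By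 induction $\langle\gamma_1,\dots,\gamma_j\rangle=\Gamma_j$, and \eqref{eq:indep} holds because $\Gamma_j/\Gamma_{j-1}$ is infinite. From $[\Gamma_k,\Gamma_j]\subset\Gamma_{j-1}$ it follows that $(k+1)$-fold commutators in $\Gamma_k$ vanish.
\end{proof}

The proof of Theorem~\ref{thm:quadratic} is by contradiction and involves a sequence of manifolds, so we work in the following setting, with $n,k,c$ independent of $i\in\mathbb N$.
\begin{itemize}
\item[(S1)] $M_i^n$ is complete and non-compact with $\mathrm{Ric}\ge0$; $\pi_i:N_i\to M_i$ is a connected Riemannian covering; $\tilde o_i\in N_i$ and $o_i=\pi_i(\tilde o_i)$.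
\item[(S2)] $\gamma_{1,i},\dots,\gamma_{k,i}$ are independent deck transformations of $\pi_i$ generating a nilpotent group of class at most $c$.
\item[(S3)] $R_i>0$ are scales with $R_i^{-1}d(\gamma_{j,i}\tilde o_i,\tilde o_i)\to0$ for all $j$.
\end{itemize}

\begin{proposition}\label{prop:blowdown}
Assume \textup{(S1)--(S3)} and let $\psi:\mathbb N\to\mathbb N$ be any function. There are $D<\infty$, an integer $d\ge k+1$, indices $i(l)\ge\psi(l)$ and points $p_l\in N_{i(l)}$ such that, with $r_l=R_{i(l)}/l$:
\begin{itemize}
\item[(1)] $(N_{i(l)},r_l^{-1}d,p_l)\to(\mathbb R^d,0)$ in the pGH sense as $l\to\infty$;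
\item[(2)] $\frac14R_{i(l)}\le d(o_{i(l)},\pi_{i(l)}x)\le D\,R_{i(l)}$ for all $l\ge4$ and $x\in B_{r_l}(p_l)$.
\end{itemize}
\end{proposition}

The freedom to prescribe $\psi$ matters because the passage from $R_i$ to $r_l$ loses a factor $l^2$ in the rescaled scalar curvature, as in Example~\ref{ex:paraboloid}; taking $i(l)$ large compensates for it. Part (2) is needed only for Theorem~\ref{thm:quadratic}, where curvature is controlled in terms of the distance from $o_i$.

\begin{proof}
\emph{Step 1: the limit at scale $R_i$ and a regular point.} Put $f_i=R_i^{-1}d(o_i,\pi_i(\cdot))$, a $1$-Lipschitz function on $(N_i,R_i^{-1}d)$ with $f_i(\tilde o_i)=0$. By (F1), (S3) and Section~\ref{sec:tools}, along a subsequence of $i$ we have $(N_i,R_i^{-1}d,\tilde o_i)\to(Y,y)$, $\gamma_{j,i}\to g_j\in\mathrm{Isom}(Y)$ with $g_jy=y$, and $f_i\to f$. Lemma~\ref{lem:far} gives $x_i$ with $d(x_i,\tilde o_i)=R_i$ and $f_i(x_i)=1$, and a sublimit $x$ has $f(x)=1$. So the open set $\{f>\frac12\}$ is nonempty and contains a $d$-regular point $q$ for some $d\ge0$. Choose $q_i\in N_i$ with $q_i\to q$.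

\emph{Step 2: powers that almost fix $q$.} The isometries $g_j$ may move $q$, but they fix $y$. So the $k$-tuples $(g_1^mq,\dots,g_k^mq)$, $m\ge0$, lie in the compact set $S^k$, where $S$ is the sphere of radius $d_Y(y,q)$ about $y$. For each $l$ there are $m<m'$ with $d_Y(g_j^{m'}q,g_j^mq)<\frac1l$ for all $j$. Then $m_l=m'-m\ge1$ satisfies $d_Y(g_j^{m_l}q,q)<\frac1l$ for all $j$.

\emph{Step 3: the diagonal choice.} Fix $l$ and let $i\to\infty$ along the subsequence. Then $(N_i,lR_i^{-1}d,q_i)\to(Y,l\,d_Y,q)$, $\gamma_{j,i}^{m_l}\to g_j^{m_l}$, $f_i(q_i)\to f(q)>\frac12$, and $R_i^{-1}d(q_i,\tilde o_i)\to d_Y(y,q)$. Choose $i=i(l)\ge\psi(l)$ so large that $d_{pGH}\big((N_i,lR_i^{-1}d,q_i),(Y,l\,d_Y,q)\big)<\frac1l$ and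
\[
R_i^{-1}d(\gamma_{j,i}^{m_l}q_i,q_i)\le\tfrac1l\ \ \text{for all }j,\qquad f_i(q_i)\ge\tfrac12,\qquad R_i^{-1}d(q_i,\tilde o_i)\le d_Y(y,q)+1 .
\]
Put $p_l=q_{i(l)}$. Since $(Y,l\,d_Y,q)\to(\mathbb R^d,0)$, (1) holds. For $l\ge4$, $i=i(l)$ and $x\in B_{r_l}(p_l)$ we have $f_i(x)\ge\frac12-\frac1l\ge\frac14$ and $f_i(x)\le R_i^{-1}d(x,\tilde o_i)\le d_Y(y,q)+2=:D$, which is (2). It remains to show that $d\ge k+1$.

\emph{Step 4: elements of prescribed size.} Let $X_l=(N_{i(l)},d_l)$ with $d_l=r_l^{-1}d$, let $\sigma_{j,l}=\gamma_{j,i(l)}^{m_l}$, and let $\Lambda_{j,l}=\langle\sigma_{1,l},\dots,\sigma_{j,l}\rangle$, $\Lambda_{0,l}=\{1\}$. By Step 3, $d_l(\sigma_{j,l}p_l,p_l)\le1$. The limits of the generators $\sigma_{j,l}$ may be trivial or dependent, so they do not detect $k$ directions. We look instead for elements of $\Lambda_{j,l}$ that move $p_l$ a prescribed distance away from the orbit of $\Lambda_{j-1,l}$. We claim that for all $1\le j\le k$ and $t,l\in\mathbb N$ there is $h^{j,t}_l\in\Lambda_{j,l}$ with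
\begin{equation}\label{eq:size}
d_l(h^{j,t}_lp_l,p_l)=d_l(h^{j,t}_lp_l,\Lambda_{j-1,l}p_l)\in[t,t+1].
\end{equation}
Fix $j,l$ and write $\sigma=\sigma_{j,l}$, $\Lambda=\Lambda_{j-1,l}$, $p=p_l$. Let $\eta(a)=d_l(\sigma^ap,\Lambda p)$ for $a\ge0$. Then $\eta(0)=0$ and $|\eta(a+1)-\eta(a)|\le d_l(\sigma^{a+1}p,\sigma^ap)=d_l(\sigma p,p)\le1$. By proper discontinuity the distance is attained: $\eta(a)=d_l(\sigma^ap,s_ap)$ with $s_a\in\Lambda$. If $\eta$ were bounded, the elements $s_a^{-1}\sigma^a$ would move $p$ a bounded distance, so two of them would coincide, $s_a^{-1}\sigma^a=s_b^{-1}\sigma^b$ with $a>b$. Then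
\[
\gamma_{j,i(l)}^{m_l(a-b)}=\sigma^{a-b}=s_as_b^{-1}\in\Lambda\subset\langle\gamma_{1,i(l)},\dots,\gamma_{j-1,i(l)}\rangle,
\]
contradicting \eqref{eq:indep}. So $\eta$ is unbounded. Let $a\geq1$ be the first index with $\eta(a)\ge t$; then $\eta(a)\le\eta(a-1)+1<t+1$. The element $h=s_a^{-1}\sigma^a$ satisfies $d_l(hp,p)=\eta(a)$ and $d_l(hp,\Lambda p)=d_l(\sigma^ap,s_a\Lambda p)=\eta(a)$, which proves \eqref{eq:size}.

The extra direction comes from Lemma~\ref{lem:far}: for all $t,l$ there is $x^t_l\in X_l$ with
\begin{equation}\label{eq:farpoint}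
d_l(x_l^t,p_l)=t=d_l(x_l^t,\Lambda_{k,l}p_l).
\end{equation}

\emph{Step 5: the limit groups.} The integer $d$ is already fixed, so we may pass to a subsequence of $l$ to estimate it. Choose one along which, for all $j$ and $t$, $h_l^{j,t}\to h^{j,t}\in\mathrm{Isom}(\mathbb R^d)$ and $x_l^t\to x^t\in\mathbb R^d$. Let $G_j$ be the set of isometries of $\mathbb R^d$ that are limits, along this subsequence, of sequences $g_l\in\Lambda_{j,l}$. Since limits respect products and inverses, these are groups, $\{1\}=G_0\subset\dots\subset G_k$, and a $(c+1)$-fold commutator in $G_k$ is the limit of $(c+1)$-fold commutators in $\Lambda_{k,l}$, which are trivial by (S2). So $G_k$ is nilpotent; here it matters that $c$ does not depend on $i$. If $g=\lim g_l\in G_{j-1}$, then $|h^{j,t}0-g0|=\lim d_l(h_l^{j,t}p_l,g_lp_l)\ge t$ by \eqref{eq:size}, and $h^{j,t}\in G_j$. If $g=\lim g_l\in G_k$, then $|x^t-g0|=\lim d_l(x^t_l,g_lp_l)\ge t$ by \eqref{eq:farpoint}. As $t$ is arbitrary, Lemma~\ref{lem:count} gives $d\ge k+1$.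
\end{proof}

\begin{remark}\label{rem:nminusone}
In Proposition~\ref{prop:blowdown} one also has $d\le n$. By Bishop--Gromov, a ball $B_s(p)$ in a complete $n$-manifold with $\mathrm{Ric}\ge0$ contains at most $(4s+1)^n$ points at mutual distance at least $1$, since the disjoint balls $B_{1/2}(x)$ lie in $B_{s+1/2}(p)\subset B_{2s+1/2}(x)$; a ball of radius $s$ in $\mathbb R^d$ contains on the order of $s^d$ points at mutual distance at least $2$. With Lemma~\ref{lem:indep} this recovers $b_1(M)\le n-1$.
\end{remark}

\section{Scalar curvature near $\mathbb R^{n-1}\times Z$}\label{sec:scalar}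

\begin{proposition}\label{prop:scalar}
For $n\ge2$ and $\epsilon_0>0$ there is $\delta=\delta(n,\epsilon_0)>0$ such that the following holds. If $X^n$ is complete with $\mathrm{Ric}\ge0$ and $d_{GH}(B_{\delta^{-1}}(p),B_{\delta^{-1}}(0))<\delta$ for a point $0\in\mathbb R^{n-1}\times Z$, then $\inf_{B_1(p)}\mathrm{Sc}\le\epsilon_0$.
\end{proposition}

The number $n-1$ cannot be lowered, since $\mathbb R^{n-2}\times S^2$ has $\mathrm{Sc}=2$. To see the idea, consider the exact case in which the functions $u_1,\dots,u_{n-1}$ of (F3) have parallel orthonormal gradients $U_a$. A unit field $V$ orthogonal to all $U_a$ is determined up to sign, so it is parallel too, and the metric is flat. In the approximate case Bochner's formula shows that $\mathrm{Ric}(U_a,U_a)$ is small on average. This says nothing pointwise about the last direction: in dimension three the sectional curvatures $K_{12}=-1$, $K_{13}=K_{23}=1$ give $\mathrm{Ric}=\operatorname{diag}(0,0,2)$. There is no $n$-th harmonic function, because the space may collapse in the last direction, as in Example~\ref{ex:paraboloid}. But the integrated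 Bochner argument does not need a gradient field. It needs a divergence-free field with small covariant derivative, and the $(n-1)$-form $du_1\wedge\dots\wedge du_{n-1}$ provides one.

\begin{lemma}\label{lem:div}
For a smooth vector field $T$, viewing $\nabla T$ as the endomorphism $w\mapsto\nabla_wT$,
\[
\operatorname{div}(\nabla_TT)=\mathrm{Ric}(T,T)+T(\operatorname{div}T)+\operatorname{tr}\big((\nabla T)^2\big).
\]
\end{lemma}

\begin{proof}
Let $e_i$ be an orthonormal frame with $\nabla e_i=0$ at the given point, and $R(e,T)=\nabla_e\nabla_T-\nabla_T\nabla_e-\nabla_{[e,T]}$. Then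
\[
\sum_i\langle\nabla_{e_i}\nabla_TT,e_i\rangle=\sum_i\langle R(e_i,T)T,e_i\rangle+\sum_i\langle\nabla_T\nabla_{e_i}T,e_i\rangle+\sum_i\langle\nabla_{[e_i,T]}T,e_i\rangle .
\]
At the point, the second sum is $T(\operatorname{div}T)$, and $[e_i,T]=\nabla_{e_i}T$ turns the third into $\operatorname{tr}((\nabla T)^2)$.
\end{proof}

For $T=\nabla u$ with $u$ harmonic, $\nabla_TT=\frac12\nabla|\nabla u|^2$, and the lemma is Bochner's formula.

\begin{proof}[Proof of Proposition~\ref{prop:scalar}]
Let $\epsilon\in(0,1)$, to be chosen at the end, write $B_r=B_r(p)$, and let $\delta$ be given by (F3) with $R=2$. We obtain a harmonic map $u:B_2\to\mathbb R^{n-1}$ such that, with $U_a=\nabla u_a$ and $\mathcal G_{ab}=\langle U_a,U_b\rangle$,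
\begin{equation}\label{eq:split}
|U_a|\le2,\qquad\int_{B_2}|\nabla^2u_a|^2\le\epsilon^2\operatorname{vol}B_2,\qquad\int_{B_2}|\mathcal G_{ab}-\delta_{ab}|\le\epsilon\operatorname{vol}B_2 ,
\end{equation}
the last by the Cauchy--Schwarz inequality. Constants $C_1,C_2,C_3$ depend only on $n$.

\emph{The field $V$.} Let $\omega=du_1\wedge\dots\wedge du_{n-1}$. On an oriented open set with volume form $\mu$, define $V$ by $\iota_V\mu=\omega$. Reversing the orientation replaces $V$ by $-V$, so $\mathrm{Ric}(V,V)$, $\nabla_VV$, $\operatorname{tr}((\nabla V)^2)$, $V\otimes V$, $|V|$ and $|\nabla V|$ are defined on all of $B_2$, and only these are used. The map $T\mapsto\iota_T\mu$ is a linear isometry onto $(n-1)$-forms and commutes with $\nabla$. This gives the following.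
\begin{itemize}
\item $V\perp U_a$, because $du_a(V)\,\mu=du_a\wedge\iota_V\mu=du_a\wedge\omega=0$; and $|V|^2=|\omega|^2=\det\mathcal G$.
\item $\operatorname{div}V=0$, because $(\operatorname{div}V)\mu=d(\iota_V\mu)=d\omega=0$; also $\operatorname{div}U_a=\Delta u_a=0$.
\item By Hadamard's inequality $|\alpha_1\wedge\dots\wedge\alpha_m|\le\prod|\alpha_a|$ for $1$-forms, $|V|\le2^{n-1}$. By the product rule, $|\nabla_wV|=|\nabla_w\omega|\le2^{n-2}\sum_a|\nabla_wU_a|$, so $|\nabla V|\le2^{n-2}\sum_a|\nabla^2u_a|$ in the Hilbert--Schmidt norm.
\end{itemize}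
With $C_1=2^{n-2}(n-1)\ge1$, each $T\in\{U_1,\dots,U_{n-1},V\}$ is therefore divergence-free and satisfies $|T|\le2^{n-1}$ and $\int_{B_2}|\nabla T|^2\le C_1^2\epsilon^2\operatorname{vol}B_2$.

\emph{Integral estimate.} Let $\varphi=\min\{1,\max\{0,3-2d(p,\cdot)\}\}$. It equals $1$ on $B_1$, has compact support in $B_2$, and is Lipschitz with $|\nabla\varphi|\le2$. By Lemma~\ref{lem:div}, integration by parts, and $|\operatorname{tr}(A^2)|\le|A|^2$,
\[
\int\varphi\,\mathrm{Ric}(T,T)=-\int\langle\nabla\varphi,\nabla_TT\rangle-\int\varphi\operatorname{tr}\big((\nabla T)^2\big)\le\int_{B_2}\big(2|T||\nabla T|+|\nabla T|^2\big).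
\]
By Cauchy--Schwarz the right side is at most $(2^nC_1\epsilon+C_1^2\epsilon^2)\operatorname{vol}B_2$. Let $\Phi=\sum_a\mathrm{Ric}(U_a,U_a)+\mathrm{Ric}(V,V)$. Since $\mathrm{Ric}\ge0$ we have $\Phi\ge0$, and since $\epsilon<1$ and $\operatorname{vol}B_2\le2^n\operatorname{vol}B_1$,
\begin{equation}\label{eq:integral}
\int_{B_1}\Phi\le\int\varphi\,\Phi\le C_2\,\epsilon\operatorname{vol}B_1 .
\end{equation}

\emph{Pointwise estimate.} Where the fields form a nondegenerate frame, $\Phi$ controls $\mathrm{Sc}$. Let $A=\{x\in B_1:|\mathcal G_{ab}-\delta_{ab}|\le\frac1{2n}\text{ for all }a,b\}$. On $A$ the matrix $\mathcal G-I$ has operator norm at most $\frac{n-1}{2n}<\frac12$, so all eigenvalues of $\mathcal G$ are at least $\frac12$. Consider the symmetric endomorphism $Q(w)=\sum_a\langle U_a,w\rangle U_a+\langle V,w\rangle V$. If $J:\mathbb R^{n-1}\to T_xX$ sends the standard basis to the $U_a$, then $\mathcal G=J^*J$, while $Q=JJ^*$ on $\operatorname{span}(U_a)$; so there $Q$ has the eigenvalues of $\mathcal G$. On the orthogonal line its eigenvalue is $|V|^2=\det\mathcal G\ge2^{-(n-1)}$.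 For an orthonormal eigenbasis $e_i$ of $Q$ with eigenvalues $\lambda_i\ge2^{-(n-1)}$, using $\mathrm{Ric}\ge0$ again,
\begin{equation}\label{eq:pointwise}
\Phi=\operatorname{tr}(\mathrm{Ric}\circ Q)=\sum_i\lambda_i\,\mathrm{Ric}(e_i,e_i)\ge2^{-(n-1)}\,\mathrm{Sc}\qquad\text{on }A .
\end{equation}

\emph{Conclusion.} By Chebyshev's inequality and \eqref{eq:split},
\[
\operatorname{vol}(B_1\setminus A)\le(n-1)^2\,2n\,\epsilon\operatorname{vol}B_2\le C_3\,\epsilon\operatorname{vol}B_1,
\]
so $\operatorname{vol}A\ge\frac12\operatorname{vol}B_1$ if $C_3\epsilon\le\frac12$. Since $\mathrm{Sc}\ge0$, \eqref{eq:pointwise} and \eqref{eq:integral} give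
\[
\tfrac12\operatorname{vol}B_1\cdot\inf_{B_1}\mathrm{Sc}\le\int_A\mathrm{Sc}\le2^{n-1}\int_{B_1}\Phi\le2^{n-1}C_2\,\epsilon\operatorname{vol}B_1 .
\]
Hence $\inf_{B_1}\mathrm{Sc}\le2^nC_2\epsilon$, and it suffices to choose $\epsilon<1$ with $C_3\epsilon\le\frac12$ and $2^nC_2\epsilon\le\epsilon_0$.
\end{proof}

\begin{corollary}\label{cor:scalar}
Let $(X_l^n,g_l)$ be complete with $\mathrm{Ric}\ge0$ and let $r_l>0$. If $(X_l,r_l^{-1}d,p_l)\to(\mathbb R^d,0)$ with $d\ge n-1$, then $r_l^2\inf_{B_{r_l}(p_l)}\mathrm{Sc}\to0$.
\end{corollary}

\begin{proof}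
Write $\mathbb R^d=\mathbb R^{n-1}\times\mathbb R^{d-n+1}$. The metric $r_l^{-2}g_l$ has scalar curvature $r_l^2\,\mathrm{Sc}\ge0$, and its unit ball at $p_l$ is $B_{r_l}(p_l)$. For every $\epsilon_0>0$, Proposition~\ref{prop:scalar} applies to it for all large $l$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
The examples were given in Section~\ref{sec:intro}. Suppose $b_1(M)\ge k:=n-2\ge1$, and let $N$ and $\gamma_1,\dots,\gamma_k$ be as in Lemma~\ref{lem:indep}. Then (S1)--(S3) hold for the constant sequence $M_i=M$, $N_i=N$, $\tilde o_i=\tilde o$, $\gamma_{j,i}=\gamma_j$ with $R_i=i$. Proposition~\ref{prop:blowdown} with $\psi(l)=l^2$ gives $r_l=i(l)/l\ge l$ and $(N,r_l^{-1}d,p_l)\to(\mathbb R^d,0)$ with $d\ge n-1$. By Corollary~\ref{cor:scalar}, $r_l^2\inf_{B_{r_l}(p_l)}\mathrm{Sc}\to0$. But $\mathrm{Sc}\ge\kappa$ on $N$, so this quantity is at least $\kappa l^2$, a contradiction.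
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quadratic}]
Suppose that no constant works. Then for every $i\in\mathbb N$ there is a complete non-compact $M_i^n$ with $\mathrm{Ric}\ge0$ and $\liminf_{x\to\infty}d(o_i,x)^2\,\mathrm{Sc}(x)>i$ that violates (a) or (b). In either case Lemma~\ref{lem:indep} with $k=n-2$ gives a covering $\pi_i:N_i\to M_i$ and deck transformations $\gamma_{j,i}$ satisfying (S2) with $c=n-2$. Fix $\tilde o_i$ over $o_i$. Choose $\rho_i>0$ such that $d(o_i,x)^2\,\mathrm{Sc}(x)\ge i$ whenever $d(o_i,x)\ge\rho_i$, and put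
\[
R_i=\max\big\{4\rho_i,\ i\max_jd(\gamma_{j,i}\tilde o_i,\tilde o_i)\big\},
\]
so that (S3) holds. Apply Proposition~\ref{prop:blowdown} with $\psi(l)=l^3$. For $l\ge4$, $i=i(l)$ and $x\in B_{r_l}(p_l)$, part (2) gives $\rho_i\le\frac14R_i\le d(o_i,\pi_ix)\le DR_i$, and therefore
\[
r_l^2\,\mathrm{Sc}(x)\ge\frac{R_i^2}{l^2}\cdot\frac{i}{D^2R_i^2}\ge\frac{l}{D^2}.
\]
This tends to infinity, while $d\ge k+1=n-1$, contradicting Corollary~\ref{cor:scalar}.

Finally, by \eqref{eq:half} the manifold $T^{n-2}\times P$ violates (a) and has lower limit $\frac12$. So a constant $C(n)<\frac12$ is not admissible.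
\end{proof}

\begin{remark}[The constant]
The argument by contradiction gives only the existence of $C(n)$, and we have not determined its optimal value. Replacing $P$ by another surface does not improve the lower bound $\frac12$: every complete non-compact surface has $\liminf d(o,x)^2K(x)\le\frac14$. Otherwise $K\ge b\,t^{-2}$ along a ray from $o$ for large $t$, with $b>\frac14$. The function $\sqrt t\cos(\sqrt{b-1/4}\,\log t)$ solves $y''+bt^{-2}y=0$ and has infinitely many zeros, so by Sturm comparison the ray would contain conjugate points, which is impossible on a minimizing geodesic that extends beyond them.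
\end{remark}

\begin{remark}[All finitely generated subgroups]
When $\mathrm{Ric}\ge0$, finitely generated subgroups of $\pi_1(M)$ are virtually nilpotent (Milnor \cite{Milnor}, Gromov \cite{Gromov}). The Hirsch length of such a group is that of a nilpotent subgroup of finite index, which is again finitely generated. So Theorem~\ref{thm:quadratic}(b) bounds the Hirsch length of every finitely generated subgroup of $\pi_1(M)$ by $n-3$.
\end{remark}

\begin{remark}[Asymptotic cones]
Let $\mathrm{Ric}\ge0$ and $\mathrm{Sc}\ge\kappa>0$, let $N$ be $M$ or a covering of $M$, and let $Y=\lim(N,R_i^{-1}d,\tilde o)$ with $R_i\to\infty$ be an asymptotic cone. Then $Y$ has no $d$-regular point with $d\ge n-1$. Indeed, for such a point the diagonal choice of Step 3, made with $R_{i(l)}\ge l^2$, gives $(N,r_l^{-1}d,p_l)\to(\mathbb R^d,0)$ with $r_l=R_{i(l)}/l\ge l$, and Corollary~\ref{cor:scalar} contradicts $r_l^2\,\mathrm{Sc}\ge\kappa l^2$.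
\end{remark}

\begin{thebibliography}{9}

\bibitem{CC96} Cheeger and Colding, Ann. of Math. 144 (1996).

\bibitem{CC97} Cheeger and Colding, \emph{On the structure of spaces with Ricci curvature bounded below I}, J. Differential Geom. 46 (1997).

\bibitem{CN15} Cheeger and Naber, Ann. of Math. 182 (2015).

\bibitem{Gromov} Gromov (1981).

\bibitem{Milnor} Milnor (1968).

\bibitem{WXZZ} Jinmin Wang, Zhizhang Xie, Bo Zhu, Xingyu Zhu, \emph{Positive Scalar Curvature Meets Ricci Limit Spaces}, arXiv:2212.10416 (2022).

\end{thebibliography}
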